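# How a fast top particle forces triple collisions at locally concave ranks

## 1. Three theorems on collisions of competing Brownian particles

**Theorem 1 (collapse).** Let $N\ge 4$, let $g_1,\dots,g_N\in\mathbb R$ and $\sigma_1,\dots,\sigma_N>0$, and let $X=(X_1,\dots,X_N)$ be the system of competing Brownian particles with these coefficients, that is, the continuous weak solution, started from a fixed point of $\mathbb R^N$, of
$$dX_i(t)=\sum_{k=1}^N 1\big(X_i\text{ has rank }k\text{ at time }t\big)\,\big(g_k\,dt+\sigma_k\,dW_i(t)\big),\qquad i=1,\dots,N, \tag{1}$$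
where $W_1,\dots,W_N$ are independent standard Brownian motions, ranks are counted from bottom to top, and ties are resolved in favour of the lowest index. Let $Y_1(t)\le\dots\le Y_N(t)$ be the ranked particles. Say that there is *local concavity* at rank $k\in\{2,\dots,N-1\}$ if
$$\tfrac12\big(\sigma_{k-1}^2+\sigma_{k+1}^2\big)\le\sigma_k^2 . \tag{2}$$
For $n\ge3$ and $T,\varepsilon>0$ put
$$\rho_n(T,\varepsilon)=(n+\sqrt T)^{1/4}\Big(\frac{4n}{\sqrt{2\pi T}}\Big)^{3/4}+(2n\sqrt\varepsilon)^{1/4}\Big(2(n-1)\sqrt{2T/\pi}\Big)^{1/4}, \tag{3}$$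
and for each $n\ge 3$ fix $T_n,\varepsilon_n>0$ with $\rho_n(T_n,\varepsilon_n)<1$; for $n=4$ we may take $T_4=10^4$, $\varepsilon_4=10^{-10}$.

Suppose that $\max_{k<N}\sigma_k^2\le\varepsilon_N\sigma_N^2$. If $g=0$, then from every initial point there is a.s. a time $t>0$ with $Y_1(t)=\dots=Y_N(t)$. For arbitrary $g$ this happens with positive probability. In particular, if $\sigma_1=\dots=\sigma_{N-1}=1$ and $\sigma_N^2\ge\varepsilon_N^{-1}$, then local concavity holds at all ranks $2,\dots,N-2$, and yet triple collisions $Y_{k-1}(t)=Y_k(t)=Y_{k+1}(t)$ occur at all those ranks.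

**Theorem 2 (one bad rank anywhere can spoil any other rank).** Let $N\ge4$ and let $j\ne k$ be in $\{2,\dots,N-1\}$. There are $\sigma_1,\dots,\sigma_N>0$ with strict inequality in (2) at every rank of $\{2,\dots,N-1\}$ except $j$, such that for all drifts and all initial points, with positive probability there is $t>0$ with $Y_{k-1}(t)=Y_k(t)=Y_{k+1}(t)$.

For the third theorem put $Y_0=-\infty$ and $Y_{N+1}=+\infty$. For $1\le l<m\le N$, an *$[l,m]$-collision* at time $t$ means
$$Y_{l-1}(t)<Y_l(t)=\dots=Y_m(t)<Y_{m+1}(t).$$

**Theorem 3 (what remains true).** Let $N\ge3$, with any drifts and any initial point.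

1. Local concavity holds at $k$ if and only if a.s. there is no $[k-1,k+1]$-collision at any $t>0$.
2. If local concavity holds at all of $l+1,\dots,m-1$, where $m-l\ge2$, then a.s. there is no $[l,m]$-collision at any $t>0$. Hence if there is local concavity at $k$, then a.s. any triple collision of $Y_{k-1},Y_k,Y_{k+1}$ at a time $t>0$ is part of an $[l,m]$-collision with $l\le k-1$, $k+1\le m$, $m-l\ge3$, such that local concavity fails at some rank strictly between $l$ and $m$.
3. Suppose local concavity holds at $k$, and that for all $l,m$ as at the end of part 2, with $n=m-l+1$,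
$$\tfrac{n-1}{n}\sum_{i=l}^m\sigma_i^2\ \ge\ 2A_{l,m},\qquad A_{l,m}:=\max\Big\{\sum_{i=1}^n\sigma_{l+i-1}^2y_i^2:\ y_1\le\dots\le y_n,\ \sum_i y_i=0,\ \sum_i y_i^2=1\Big\}. \tag{4}$$
Then a.s. there is no triple collision of $Y_{k-1},Y_k,Y_{k+1}$ at any $t>0$.

**Example.** Let $N=4$, $\sigma^2=(1,1,1,M)$, $k=2$; local concavity holds at rank $2$ for every $M$. If $1<M\le 7/3$, there are a.s. no triple collisions at rank $2$, although concavity fails at rank $3$. If $M\ge10^{10}$ and $g=0$, triple collisions at rank $2$ occur a.s.

## 2. Local against global concavity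

The system (1) exists and is unique in law. It has the following known collision theorem, which we quote. A *simultaneous collision* at time $t$ means $Y_k(t)=Y_{k+1}(t)$ and $Y_l(t)=Y_{l+1}(t)$ for some $k\ne l$.

**Theorem 0 (known).** The system a.s. has no triple collisions and no simultaneous collisions at any $t>0$ if and only if (2) holds for all $k=2,\dots,N-1$ (*global concavity*). Moreover, if (2) fails for some $k$, then with positive probability there is $t>0$ with $Y_{k-1}(t)=Y_k(t)=Y_{k+1}(t)$.

The last sentence is about one rank: failure of concavity at $k$ produces triple collisions at $k$. Its converse would be this.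

**Claim.** For all $N\ge4$, all drifts, all diffusion coefficients and all initial points: if there is local concavity at $k$, then a.s. there is no $t>0$ with $Y_{k-1}(t)=Y_k(t)=Y_{k+1}(t)$.

The claim is discussed in Cameron Bruggeman, Andrey Sarantsev, "Multiple Collisions in Systems of Competing Brownian Particles", arXiv:1309.2621 (2013), which states that it does not know whether the claim holds. Theorem 1 shows that it is false. The concrete instance to keep in mind is $N=4$, $g=0$, $\sigma=(1,1,1,10^5)$, $k=2$. Here (2) at rank $2$ reads $\frac12(1+1)\le1$, and $\max_{k<4}\sigma_k^2=1=10^{-10}\cdot10^{10}=\varepsilon_4\sigma_4^2$, so Theorem 1 applies and all four particles meet a.s. Equality in (2) is not the culprit: $\sigma^2=(1,2,1,2\cdot10^{10})$ satisfies $\max_{k<4}\sigma_k^2=2=\varepsilon_4\sigma_4^2$ as well, and $\frac12(1+1)<2$. Theorem 2 gives failure of the claim for every $N\ge4$ and every rank $k$, since for $N\ge4$ a rank $j\ne k$ in $\{2,\dots,N-1\}$ always exists.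

The constants in (3) exist. For fixed $n$ the first term of $\rho_n$ is of order $T^{1/8}T^{-3/8}=T^{-1/4}$ as $T\to\infty$, so we choose $T_n$ to make it less than $\frac12$, and then $\varepsilon_n$ to make the second term less than $\frac12$. For $n=4$, $T=10^4$, $\varepsilon=10^{-10}$ the first term is $104^{1/4}(16/250.66\ldots)^{3/4}<0.41$. The second is $(8\cdot10^{-5}\cdot 6\cdot 79.78\ldots)^{1/4}=(0.0383\ldots)^{1/4}<0.45$. So $\rho_4<1$.

An $[l,m]$-collision records the exact cluster. If $N=4$ and $Y(t)=(0,0,0,5)$, there is a $[1,3]$-collision at $t$. If $Y(t)=(0,0,0,0)$, there is a $[1,4]$-collision and no $[1,3]$-collision, although $Y_1(t)=Y_2(t)=Y_3(t)$. Theorem 3 says that local concavity at $k$ is exactly the condition for excluding the *isolated* triple collision, and that everything else hinges on bigger clusters.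

## 3. Small cases, and where localization stops

**Equal variances.** Let $g=0$ and all $\sigma_k=1$. Then $X_1,\dots,X_N$ are independent Brownian motions. A triple collision means $X_i=X_j=X_h$ for three distinct indices, that is, a nondegenerate planar Brownian motion (a linear image of $(X_i-X_j,X_j-X_h)$) sits at the origin at a time $t>0$. This a.s. never happens. Here (2) holds everywhere with equality.

**Three particles.** For $N=3$ the only rank in question is $k=2$, local and global concavity coincide, and Theorem 0 settles everything. So four particles is the first real case. Take $\sigma^2=(1,1,1,M)$ with $M>1$. Concavity holds at $2$ and fails at $3$. Theorem 0 then says that $Y_2,Y_3,Y_4$ meet with positive probability, and is silent about $Y_1,Y_2,Y_3$.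

**Localization.** The first thing to try is this. Suppose $Y_1(t)=Y_2(t)=Y_3(t)$. If $Y_4(t)>Y_3(t)$, then by continuity $Y_4>Y_3$ on some interval $[s,t]$, and on it the lower three ranked particles do not feel the fourth. They form a three-particle system with coefficients $\sigma_1,\sigma_2,\sigma_3$, and Theorem 0 for $N=3$ forbids the collision. This is correct, and in Section 9 it becomes a lemma. But it needs $Y_4(t)>Y_3(t)$ *at* $t$. If $Y_4(t)=Y_3(t)$, there is no interval $[s,t]$ on which the three lower particles are separated from the fourth, and the three-particle theorem says nothing. So the claim reduces to excluding $Y_1=Y_2=Y_3=Y_4$.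

**The radial test.** The next thing to try is to exclude a total collision with the distance to the diagonal. Consider an $n$-particle driftless system with coefficients $\sigma_1,\dots,\sigma_n$. Let $\bar X=\frac1n\sum_iX_i$, $R^2=\sum_i(X_i-\bar X)^2$, and let $s_i(t)=\sigma_k$ when $X_i$ has rank $k$ at time $t$. Since $dX_i=s_i\,dW_i$,
$$d\langle X_i-\bar X\rangle=\Big(s_i^2-\tfrac2ns_i^2+\tfrac1{n^2}\sum_hs_h^2\Big)dt ,$$
and summing over $i$ gives $\frac{n-1}n\sum_hs_h^2\,dt$. Exactly one particle has each rank, so $\sum_hs_h^2=\sum_k\sigma_k^2$ always. As $\sum_i(X_i-\bar X)=0$, the term with $d\bar X$ drops out of the martingale part, and Itô's formula gives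
$$dR^2=2\sum_i(X_i-\bar X)s_i\,dW_i+b\,dt,\quad b=\tfrac{n-1}n\sum_{k=1}^n\sigma_k^2,\qquad d\langle R^2\rangle=4R^2c_t\,dt,\quad c_t=\frac{\sum_i(X_i-\bar X)^2s_i^2}{R^2}. \tag{5}$$
Hence, while $R>0$, $\log R^2$ has drift
$$\frac{b}{R^2}-\frac12\cdot\frac{4R^2c_t}{R^4}=\frac{b-2c_t}{R^2}. \tag{6}$$
If $b\ge2c_t$ always, $\log R^2$ is a local submartingale and should not reach $-\infty$. With $y_k=(Y_k-\bar X)/R$ we have $c_t=\sum_k\sigma_k^2y_k^2$, so the worst value of $c_t$ is at most the number $A_{1,n}$ of (4).

For $\sigma^2=(1,1,1,M)$ we get $b=\frac34(3+M)$ and $c_t=1+(M-1)y_4^2$. From $y_4=-(y_1+y_2+y_3)$ and Cauchy–Schwarz, $y_4^2\le3(1-y_4^2)$, so $y_4^2\le\frac34$, attained at $y=(-1,-1,-1,3)/\sqrt{12}$. Thus $A_{1,4}=1+\frac34(M-1)=\frac14+\frac34M$ for $M\ge 1$. At this configuration $b-2c=\frac74-\frac34M$, which is nonnegative exactly for $M\le\frac73$. This is where the number $7/3$ in the example comes from. For $M>\frac73$ the sign of $b-2c_t$ depends on the configuration: at $y=(-3,1,1,1)/\sqrt{12}$ we have $y_4^2=\frac1{12}$ and $b-2c=\frac5{12}+\frac7{12}M>0$.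 So for large $M$ this function neither excludes a total collision nor produces one.

**What happens for huge $M$.** Divide all positions by $\sqrt M$. The system then has coefficients $(\delta,\delta,\delta,1)$ with $\delta=M^{-1/2}$ tiny. In the limit $\delta=0$ the three lower particles stand still unless pushed, and the top one is a Brownian motion reflected off them, pushing them down like a plough. Once the plough has moved far enough it has swept everybody into one point: *in the degenerate system total collision occurs at a finite time, by an explicit computation.* For small $\delta>0$ the exact collision at that time is lost, but the spread of the configuration has become a small fraction of what it was. Brownian scaling lets us restart from there, and the restart takes proportionally less time. If the spread contracts on average at each round, the rounds accumulate at a finite time at which the spread is zero. Sections 4 to 7 carry this out.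

## 4. The Skorokhod problem for ordered particles

To compare the true system with the degenerate one, we need a pathwise description of the ranked particles that still makes sense when some $\sigma_k$ vanish.

**Definition.** Let $n\ge2$, $y_1\le\dots\le y_n$, and let $\beta:[0,\infty)\to\mathbb R^n$ be continuous with $\beta(0)=0$. A solution of the Skorokhod problem for $(y,\beta)$ consists of continuous $Y_1\le\dots\le Y_n$ and continuous nondecreasing $\ell_1,\dots,\ell_{n-1}$ with $\ell_k(0)=0$ such that, with $\ell_0=\ell_n=0$,
$$Y_k=y_k+\beta_k+\ell_{k-1}-\ell_k,\qquad \ell_k\text{ increases only when }Y_k=Y_{k+1}. \tag{7}$$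

With $U_k=y_{k+1}-y_k+\beta_{k+1}-\beta_k$, (7) says equivalently that $Z_k:=Y_{k+1}-Y_k$ satisfies
$$Z_k=U_k+2\ell_k-\ell_{k-1}-\ell_{k+1}\ge0,\qquad \int Z_k\,d\ell_k=0,\qquad 1\le k\le n-1. \tag{8}$$

Recall the one-dimensional Skorokhod lemma: for continuous $u$ with $u(0)\ge0$ there is exactly one continuous nondecreasing $L$ with $L(0)=0$, $u+L\ge0$ and $\int(u+L)\,dL=0$, namely $L(t)=\sup_{s\le t}(-u(s))^+$. For example, if $n=2$, the lemma gives $\ell_1(t)=\frac12\sup_{s\le t}(-U_1(s))^+$: the push that keeps the two particles in order is shared equally between them.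

**Lemma 4.** (a) The Skorokhod problem has exactly one solution, written $Y=\Gamma_n(y,\beta)$. On $[0,t]$ it depends only on $y$ and $\beta|_{[0,t]}$, and continuously so in the uniform norm. (b) Given two inputs with the same $n$, let $v_k=\sup_{[0,t]}|\ell_k-\hat\ell_k|$ and $u_k=\sup_{[0,t]}|U_k-\hat U_k|$. Then $v_1+v_{n-1}\le\sum_{k=1}^{n-1}u_k$.

**Step 1: a fixed point equation.** We turn (8) into a contraction. Apply the one-dimensional lemma for each $k$ with $u=U_k-\ell_{k-1}-\ell_{k+1}$ (note $u(0)=y_{k+1}-y_k\ge0$) and $L=2\ell_k$. It shows that (8) with continuous nondecreasing $\ell_k$ vanishing at $0$ is equivalent to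
$$2\ell_k(t)=\sup_{s\le t}\big(-U_k(s)+\ell_{k-1}(s)+\ell_{k+1}(s)\big)^+,\qquad 1\le k\le n-1, \tag{9}$$
for continuous $\ell_k$ vanishing at $0$ (monotonicity is automatic from the running supremum). The right side maps continuous functions vanishing at $0$ to such functions.

**Step 2: contraction.** Use on $[0,T]$ the norm $\|\ell\|_*=\max_k\sup_{[0,T]}|\ell_k|/\sin(\pi k/n)$, under which the space of continuous functions vanishing at $0$ is complete. Since $|\sup f^+-\sup h^+|\le\sup|f-h|$, two inputs $\ell,\hat\ell$ of the map defined by (9) have images whose $k$th components differ by at most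
$$\tfrac12\Big(\sin\tfrac{\pi(k-1)}n+\sin\tfrac{\pi(k+1)}n\Big)\|\ell-\hat\ell\|_*=\cos\tfrac\pi n\,\sin\tfrac{\pi k}n\,\|\ell-\hat\ell\|_* ;$$
the values $\sin0=\sin\pi=0$ match $\ell_0=\ell_n=0$. So the map contracts by the factor $\cos(\pi/n)<1$, and there is exactly one fixed point on each $[0,T]$. Since the fixed point on $[0,T]$ uses only the input on $[0,T]$, the dependence is nonanticipating. If $U$ changes, the map changes by at most $\frac12\max_k\sup_{[0,T]}|U_k-\hat U_k|/\sin(\pi k/n)$ in norm, so the fixed point changes by at most this divided by $1-\cos(\pi/n)$. That is the continuity. (Existence and uniqueness here are a special case of Harrison–Reiman, Ann. Probab. 1981.)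

**Step 3: the bound (b).** From (9), $2v_k\le u_k+v_{k-1}+v_{k+1}$ with $v_0=v_n=0$. Sum over $k$. The left-over $\sum_{k=1}^{n-1}(2v_k-v_{k-1}-v_{k+1})$ telescopes to $v_1+v_{n-1}$. $\square$

Put $\Gamma_1(y,\beta)=y+\beta$ and $\|\beta\|_t=\max_k\sup_{s\le t}|\beta_k(s)|$. The *spread* is
$$D:=Y_n-Y_1=y_n-y_1+\beta_n-\beta_1+\ell_1+\ell_{n-1}. \tag{10}$$

**Lemma 5.** Let $Y=\Gamma_n(y,\beta)$.

1. For the same $y$ and two inputs $\beta,\hat\beta$ (and $n\ge2$): $|D(t)-\hat D(t)|\le2n\|\beta-\hat\beta\|_t$.
2. $Y_n(t)\le y_n+2n\|\beta\|_t$ and $Y_1(t)\ge y_1-2n\|\beta\|_t$.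
3. (Shift) $Y(s+\cdot)=\Gamma_n\big(Y(s),\beta(s+\cdot)-\beta(s)\big)$ for $s\ge 0$.
4. (Scaling) $c^{-1}Y(c^2\cdot)=\Gamma_n\big(c^{-1}y,c^{-1}\beta(c^2\cdot)\big)$ for $c>0$.
5. (Translation) Adding one continuous function $h$ with $h(0)=0$ to all $\beta_k$ adds $h$ to all $Y_k$.
6. (Blocks) Split $\{1,\dots,N\}$ into consecutive blocks, and let $Y'$ be the concatenation of the solutions $\Gamma$ of the blocks. If on $[0,T]$ the top of each block of $Y'$ is strictly below the bottom of the next, then $Y'=\Gamma_N(y,\beta)$ on $[0,T]$. Conversely, if $Y=\Gamma_N(y,\beta)$ satisfies $Y_{l-1}<Y_l$ and $Y_m<Y_{m+1}$ on $[0,T]$, then $(Y_l,\dots,Y_m)=\Gamma_{m-l+1}\big((y_l,\dots,y_m),(\beta_l,\dots,\beta_m)\big)$ on $[0,T]$.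

*Proof.* (1) Here $u_k\le2\|\beta-\hat\beta\|_t$, so by (10) and Lemma 4(b) the difference is at most $2\|\beta-\hat\beta\|_t+2(n-1)\|\beta-\hat\beta\|_t$. (2) For $n=1$ this is clear. For $n\ge2$ compare with $\hat\beta=0$, for which $\hat\ell=0$ because $y$ is ordered. Then $\ell_1,\ell_{n-1}\le2(n-1)\|\beta\|_t$, and $Y_n=y_n+\beta_n+\ell_{n-1}$, $Y_1=y_1+\beta_1-\ell_1$. (3) Use $\ell(s+\cdot)-\ell(s)$. (4) Use $c^{-1}\ell(c^2\cdot)$. (5) The $U_k$ do not change, so the $\ell_k$ do not. (6) In the first part, $Y'$ is ordered, and it solves (7) with the block $\ell$'s and with $\ell=0$ between blocks; uniqueness gives the assertion. In the second part, $\ell_{l-1}=\ell_m=0$ on $[0,T]$ since these can increase only at contact, so (7) for the ranks $l,\dots,m$ is a Skorokhod problem by itself. $\square$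

## 5. The ranked particles solve the Skorokhod problem

**Lemma 6.** Let $X$ be a weak solution of (1) on $(\Omega,(\mathcal F_t),P)$, where the drifts may be bounded measurable deterministic functions $g_k(t)$ of time. Put $B_k=\sum_i\int1(X_i\text{ has rank }k)\,dW_i$. Then $B_1,\dots,B_N$ are independent $\mathcal F$-Brownian motions, and
$$Y=\Gamma_N\Big(Y(0),\Big(\int_0^\cdot g_k\,ds+\sigma_kB_k\Big)_{k\le N}\Big).$$
Moreover a.s. the set $\{t:X_i(t)=X_j(t)\text{ for some }i\ne j\}$ is Lebesgue-null.

**Step 1: ties and the Brownian motions.** We check the two soft assertions. With $s_i$ as in Section 3, $d\langle X_i-X_j\rangle=(s_i^2+s_j^2)\,dt\ge2\min_k\sigma_k^2\,dt$. By the occupation times formula, $\int1(X_i=X_j)\,d\langle X_i-X_j\rangle=0$. Hence the set of ties is null. At each time exactly one particle has rank $k$, and no particle has two ranks, so $\langle B_k,B_l\rangle_t=\delta_{kl}t$, and Lévy's theorem applies.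

**Step 2: an Itô formula for partial sums.** We want the increments of $S_m:=Y_1+\dots+Y_m$. Let $f(x)=\min_{|A|=m}\sum_{i\in A}x_i$, the minimum over $m$-element index sets, so that $f(X)=S_m$. As a minimum of linear functions, $f$ is concave, and it is $1$-Lipschitz in each coordinate. On the open set where the $m$th and $(m+1)$st smallest coordinates differ, the minimizing set is locally constant, so $f$ is locally linear there with $\partial_if(X)=1(X_i\text{ has rank}\le m)$. Let $f_r=f*\eta_r$ be smooth mollifications, with supports of $\eta_r$ shrinking to $0$ as $r\to\infty$. Then $f_r\to f$ uniformly, $f_r$ is concave and $|\partial_if_r|\le1$. Since $d\langle X_i,X_j\rangle=0$ for $i\ne j$, Itô's formula gives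
$$f_r(X_t)=f_r(X_0)+\int_0^t\nabla f_r(X)\cdot dX-K_t^r,\qquad K^r_t=-\frac12\int_0^t\sum_is_i^2\,\partial_{ii}f_r(X)\,ds,$$
and $K^r$ is nondecreasing because $\partial_{ii}f_r\le0$. By Step 1, for a.e. $t$ there are no ties, and then $\partial_if_r(X_t)\to1(X_i\text{ has rank}\le m)$. By dominated convergence for stochastic integrals, the integrals converge uniformly on compacts in probability, hence so does $K^r$, to some $K_m$. Inserting (1) and the definition of $B_k$,
$$S_m(t)=S_m(0)+\sum_{k\le m}\Big(\int_0^tg_k\,ds+\sigma_kB_k(t)\Big)-K_m(t),$$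
with $K_m$ continuous, nondecreasing, $K_m(0)=0$.

**Step 3: when $K_m$ increases.** On a compact time interval on which $Y_m<Y_{m+1}$, the path $X$ runs through a compact subset of the open set above. For large $r$, $f$ is linear on the ball of the mollifier around each point of this path, so $\partial_{ii}f_r=0$ along the path and $K^r$ is constant there. Passing to a subsequence that converges a.s., $K_m$ is constant there too. So $K_m$ increases only when $Y_m=Y_{m+1}$. For $m=N$ the function $f$ is linear and $K_N=0$. Setting $S_0=K_0=0$, the differences $Y_k=S_k-S_{k-1}$ give (7) with $\ell_k=K_k$. $\square$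

**Girsanov.** We use the following throughout. Adding bounded progressive drifts $b_i$ to the $X_i$ amounts, on each $\mathcal F_T$, to an equivalent change of measure with kernel $b_i/s_i$, which is bounded because $s_i\ge\min_k\sigma_k>0$. Combined with uniqueness in law, for any two drift vectors the laws of $X$ on $C([0,T])$ from the same initial point are equivalent.

## 6. The plough: the degenerate system solved explicitly

This section concerns $\Gamma_n$ with input $\beta^0=(0,\dots,0,b)$, where $n\ge3$, $b$ is any continuous function with $b(0)=0$, and the initial configuration has $y_n-y_1=1$. We want the first time all coordinates agree, and a bound on the spread before it.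

**Step 1: the guess.** A total push $p$ exerted on the lower $n-1$ particles should leave them at $\min(y_i,m)$ for the level $m$ for which the total displacement is $p$. So for $p\ge0$ let $m(p)\le y_{n-1}$ be the solution of
$$\sum_{i=1}^{n-1}(y_i-m)^+=p. \tag{11}$$
On $(-\infty,y_{n-1}]$ the left side is continuous and strictly decreasing in $m$, from $\infty$ to $0$, so $m(p)$ is well defined, continuous and decreasing, with $m(0)=y_{n-1}$. Hence $\varphi(p):=p+y_{n-1}-m(p)$ is an increasing homeomorphism of $[0,\infty)$. Put
$$M(t)=\sup_{s\le t}\big(-(y_n-y_{n-1})-b(s)\big)^+,\qquad \ell_{n-1}=\varphi^{-1}(M),\qquad \ell_k=\sum_{i\le k}\big(y_i-m(\ell_{n-1})\big)^+ . \tag{12}$$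
At $k=n-1$ the last formula agrees with the second, by (11).

**Step 2: verification.** We check (7). Write $m=m(\ell_{n-1}(t))$. All $\ell_k$ are continuous, vanish at $0$, and are nondecreasing, because $M$ is nondecreasing and $m$ is a decreasing function of $\ell_{n-1}$. By (7) and (12), $Y_i^0=y_i-(y_i-m)^+=\min(y_i,m)$ for $i\le n-1$, in particular $Y^0_{n-1}=m$, and $Y_n^0=y_n+b+\ell_{n-1}$. Clearly $Y_1^0\le\dots\le Y_{n-1}^0$. Next,
$$Y^0_n-Y^0_{n-1}=(y_n-y_{n-1})+b+\ell_{n-1}+y_{n-1}-m=(y_n-y_{n-1})+b+\varphi(\ell_{n-1})=(y_n-y_{n-1})+b+M\ge0 ,$$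
and by the one-dimensional Skorokhod lemma $M$, hence $\ell_{n-1}$, increases only when this vanishes. Finally, for $k\le n-2$ the function $\ell_k$ is zero as long as $m>y_k$, so it increases only when $m\le y_k$, and then $Y_k^0=Y_{k+1}^0=m$. So this is $\Gamma_n(y,\beta^0)$.

**Step 3: the collapse time.** Let $p^*=\sum_{i\le n-1}(y_i-y_1)$. The term $i=1$ vanishes and the others are at most $1$, so $0\le p^*\le n-2$; by (11), $m(p^*)=y_1$. Put
$$\Lambda=(y_n-y_{n-1})+\varphi(p^*)=(y_n-y_{n-1})+p^*+(y_{n-1}-y_1)=1+p^*,\qquad\text{so}\quad 1\le\Lambda\le n-1<2n, \tag{13}$$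
and $\kappa=\inf\{t:b(t)=-\Lambda\}$. If $\kappa<\infty$, then $b\ge-\Lambda$ on $[0,\kappa]$ with equality at $\kappa$, so $M(\kappa)=\Lambda-(y_n-y_{n-1})=\varphi(p^*)$, $\ell_{n-1}(\kappa)=p^*$, $m=y_1$, and $Y_n^0-Y_{n-1}^0=0$ at $\kappa$. Thus all $Y_i^0(\kappa)$ equal $y_1$, and
$$D^0(\kappa)=0. \tag{14}$$
For $t<\kappa$ we have $M(t)\le\varphi(p^*)$, so $\ell_{n-1}(t)\le p^*$, $m\ge y_1$ and $Y_1^0(t)=y_1$. Hence
$$D^0(t)=1+b(t)+\ell_{n-1}(t)\le n+|b(t)|\qquad(t<\kappa). \tag{15}$$

**Example.** Take $n=3$, $y=(0,\frac12,1)$, $b(t)=-t$. Then $p^*=\frac12$, $\Lambda=\frac32$, $\varphi(p)=2p$ for $p\le\frac12$. Until time $\frac12$ the top particle falls freely to $\frac12$. For $\frac12\le t\le\frac32$ we get $M=t-\frac12$, $\ell_2=\frac12(t-\frac12)$, and $Y_2^0=Y_3^0=\frac34-\frac t2$. The two travel together and reach $Y_1^0=0$ at time $\frac32=\Lambda$.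

Formula (15) also shows which moment of the spread to use below. Let $b$ be a Brownian motion and $\tau=\kappa\wedge T$. Then $D^0(\tau)=1+b(\tau)+\ell_{n-1}(\tau)$ also holds at $\tau$, by continuity, and optional stopping gives $E\,D^0(\tau)\ge1$: *the first moment of the spread never contracts*, even in the degenerate system, because the rare event $\{\kappa>T\}$ leaves a spread of order $\sqrt T$. A small power of the spread does contract, and we use the power $\frac14$.

## 7. Contraction and rescaling

**Proposition 7.** Let $n\ge3$, $\sigma_n=1$, and $0<\sigma_k^2\le\varepsilon_n$ for $k<n$. Let $B$ be an $n$-dimensional $\mathcal F$-Brownian motion, $y$ an $\mathcal F_0$-measurable ordered random vector, and $Y=\Gamma_n(y,(\sigma_kB_k)_k)$. Then a.s. there is a finite $t\ge0$ with $Y_1(t)=\dots=Y_n(t)$.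

**Step 1: one round.** We bound the spread after one round started from spread $1$. Let $y$ be deterministic with $y_n-y_1=1$, let $b=B_n$, $T=T_n$, $\tau=\kappa\wedge T$, with $\kappa$ from Section 6. Let $D$ be the spread for $\beta=(\sigma_kB_k)_k$ and $D^0$ that for $\beta^0=(0,\dots,0,B_n)$. The two inputs differ only in the first $n-1$ coordinates, so Lemma 5(1) gives
$$|D-D^0|\le2n\sqrt{\varepsilon_n}\,\xi\ \text{ on }[0,T],\qquad \xi=\max_{k<n}\sup_{[0,T]}|B_k|,\qquad E\,\xi\le2(n-1)\sqrt{2T/\pi}.$$
The last bound holds because $E\sup_{[0,T]}|B_k|\le 2E\sup_{[0,T]}B_k=2E|B_k(T)|$. By (13) and the reflection principle,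
$$P(\kappa>T)\le P\big(\min_{[0,T]}B_n>-2n\big)=P(|B_n(T)|<2n)\le\frac{4n}{\sqrt{2\pi T}} .$$
On $\{\kappa\le T\}$ we have $D^0(\tau)=0$ by (14), and on $\{\kappa>T\}$ we have $D^0(\tau)\le n+|B_n(T)|$ by (15). Using $(a+c)^{1/4}\le a^{1/4}+c^{1/4}$, then Hölder with exponents $4$ and $\frac43$, Jensen, and $E|B_n(T)|\le\sqrt T$,
$$E\,D(\tau)^{1/4}\le E\big[(n+|B_n(T)|)^{1/4};\kappa>T\big]+(2n\sqrt{\varepsilon_n})^{1/4}E\,\xi^{1/4}$$
$$\le(n+\sqrt T)^{1/4}P(\kappa>T)^{3/4}+(2n\sqrt{\varepsilon_n})^{1/4}(E\,\xi)^{1/4}\ \le\ \rho:=\rho_n(T_n,\varepsilon_n)<1. \tag{16}$$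
The bound is uniform in $y$.

**Step 2: restarting.** We define successive rounds. Let $\tau_0=0$ and $D_i=D(\tau_i)$. If $D_i=0$, put $\tau_{i+1}=\tau_i$. If $D_i>0$, let $B^{(i)}(s)=D_i^{-1}\big(B(\tau_i+D_i^2s)-B(\tau_i)\big)$; by the strong Markov property and Brownian scaling, conditionally on $\mathcal F_{\tau_i}$ this is a Brownian motion. By Lemma 5(3) and (4),
$$D_i^{-1}Y(\tau_i+D_i^2\,\cdot)=\Gamma_n\big(D_i^{-1}Y(\tau_i),(\sigma_kB_k^{(i)})_k\big),$$
and the initial spread of the right side is $1$. Let $\Lambda_i$ be the number (13) for $D_i^{-1}Y(\tau_i)$, let $\tau^{(i)}$ be the time $\tau$ of Step 1 for this system, and put $\tau_{i+1}=\tau_i+D_i^2\tau^{(i)}$. In the original time, $\tau_{i+1}$ is the smaller of $\tau_i+D_i^2T$ and the first time after $\tau_i$ at which $B_n-B_n(\tau_i)$ equals $-D_i\Lambda_i$. As $D_i$ and $\Lambda_i$ are $\mathcal F_{\tau_i}$-measurable, $\tau_{i+1}$ is a stopping time.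

**Step 3: summing up.** By (16), applied conditionally on $\mathcal F_{\tau_i}$, $E[D_{i+1}^{1/4}\mid\mathcal F_{\tau_i}]\le\rho D_i^{1/4}$. Hence $E[D_i^{1/4}\mid\mathcal F_0]\le\rho^iD_0^{1/4}$ and $E[\sum_iD_i^{1/4}\mid\mathcal F_0]\le D_0^{1/4}/(1-\rho)<\infty$. So a.s. $\sum_iD_i^{1/4}<\infty$, therefore $D_i\to0$, eventually $D_i^2\le D_i^{1/4}$, and $\sum_iD_i^2<\infty$. Since $\tau^{(i)}\le T$, the increasing sequence $\tau_i$ has limit $\tau_\infty\le T\sum_iD_i^2<\infty$, and by continuity $D(\tau_\infty)=\lim_iD_i=0$. $\square$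

## 8. Proof of Theorem 1

Let $g=0$ and $\max_{k<N}\sigma_k^2\le\varepsilon_N\sigma_N^2$. Dividing all positions by $\sigma_N$ replaces $\sigma_k$ by $\sigma_k/\sigma_N$, so we may assume $\sigma_N=1$ and $\sigma_k^2\le\varepsilon_N$ for $k<N$.

Proposition 7 could return $t=0$ if all particles start at one point, so we start the clock at time $1$. By Lemma 6 and Lemma 5(3),
$$Y(1+\cdot)=\Gamma_N\big(Y(1),(\sigma_k(B_k(1+\cdot)-B_k(1)))_k\big).$$
Proposition 7 with the filtration $(\mathcal F_{1+t})_{t\ge0}$ yields a.s. a time $t\ge1$ with $Y_1(t)=\dots=Y_N(t)$.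

For general $g$: for $g=0$ the event of a total collision in $(0,T']$ has positive probability for some finite $T'$. By Girsanov it has positive probability for $g$ too.

If $\sigma_1=\dots=\sigma_{N-1}=1$, then (2) holds with equality at $2,\dots,N-2$, a nonempty set as $N\ge4$, and $\sigma_N^2\ge\varepsilon_N^{-1}$ is the hypothesis of the theorem. A total collision is a triple collision at each of these ranks. $\square$

## 9. Clusters separated from the rest

Theorem 1 needs the fast particle at the very top. To place a collapsing block inside a larger system, and to prove the positive statements, we make the localization of Section 3 precise in both directions.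

**Definition.** Let $1\le l<m\le N$, $n=m-l+1$. For strictly ordered $y'\in\mathbb R^n$ let $q_{l,m}(y')$ be the probability that $\Gamma_n\big(y',(\sigma_{l+i-1}B_i')_{i\le n}\big)$, with $B'$ an $n$-dimensional Brownian motion, has all coordinates equal at some $t>0$. By Lemma 6 this is the probability of a total collision in the driftless $n$-particle system with coefficients $\sigma_l,\dots,\sigma_m$ started from $y'$.

For example, if $N=4$ and $\sigma=(1,1,1,10^5)$, then $q_{1,4}\equiv1$ by Theorem 1, while $q_{1,3}\equiv0$ by the equal-variance computation of Section 3.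

**Lemma 8.** Consider the $N$-system with any drifts and any initial point. (a) If $q_{l,m}(y')>0$ for all strictly ordered $y'$, then with positive probability there is an $[l,m]$-collision at some $t>0$. (b) If $q_{l,m}(y')=0$ for all strictly ordered $y'$, then this probability is $0$.

By Girsanov on finite horizons we may take $g=0$. By Lemma 6 and Fubini, for a.e. $s>0$ there are a.s. no ties at time $s$.

**Step 1: part (b).** We catch every possible collision from a countable set of starting times. Choose a countable dense $J\subset(0,\infty)$ of times $s$ at which there are a.s. no ties. If there is an $[l,m]$-collision at $t>0$, then by continuity there is $s\in J$, $s<t$, with $Y_{l-1}<Y_l$ and $Y_m<Y_{m+1}$ on $[s,t]$. By Lemma 5(3) and (6), on $[s,t]$ the process $(Y_l,\dots,Y_m)$ coincides with the $n$-particle solution started at time $s$ from $(Y_l,\dots,Y_m)(s)$ and driven by the increments after $s$ of $\sigma_lB_l,\dots,\sigma_mB_m$. These increments are independent of $\mathcal F_s$, and the starting point is a.s. strictly ordered. Conditioning on $\mathcal F_s$,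 this solution a.s. has no total collision after $s$, for each of the countably many $s\in J$. So a.s. there is no $[l,m]$-collision.

**Step 2: part (a), driving the other particles away.** The block $l,\dots,m$ wants to collapse; we must keep the others from interfering, and an equivalent change of measure does it. Fix $s>0$ with a.s. no ties at $s$. For $T_1,\gamma>0$ let $Q_\gamma\sim P$ on $\mathcal F_{s+T_1}$ be the Girsanov measure under which, during $[s,s+T_1]$, particles of rank $>m$ get drift $+\gamma$, those of rank $<l$ get drift $-\gamma$, and the others drift $0$. Let $\gamma_k\in\{-\gamma,0,\gamma\}$ be the drift of rank $k$. By Lemma 6 and the shift rule, under $Q_\gamma$ and on $[0,T_1]$,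
$$Y(s+\cdot)=\Gamma_N\big(Y(s),(\gamma_kt+\sigma_k\beta_k(t))_k\big),$$
where $\beta$ is a Brownian motion independent of $\mathcal F_s$. Since $Q_\gamma=P$ on $\mathcal F_s$, the vector $Y(s)$ has the same law $\mu$ as under $P$. So the joint law of $(Y(s),\beta)$ on $[0,T_1]$ does not depend on $\gamma$. Probabilities of events defined by $(Y(s),\beta)$ will be computed under this common law, denoted $\mathbb P$.

**Step 3: part (a), two events.** Let $Y'=\Gamma_n\big((Y_l,\dots,Y_m)(s),(\sigma_k\beta_k)_{l\le k\le m}\big)$, which does not involve $\gamma$. Let $Y''$ and $Y'''$ be the analogous solutions for the blocks $\{m+1,\dots,N\}$ (with drift $\gamma$) and $\{1,\dots,l-1\}$ (with drift $-\gamma$), if nonempty. Let $\mathcal A$ be the event that $Y'$ has a total collision in $(0,T_1]$. As $T_1\to\infty$ its probability increases to $\int q_{l,m}(y_l,\dots,y_m)\,\mu(dy)$, which is positive because $\mu$-a.e. $y$ is strictly ordered. Fix $T_1$ with $\mathbb P(\mathcal A)>0$. With $S=\max_k\sigma_k$ and $\xi_t=\|\beta\|_t$ let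
$$\mathcal G_\gamma=\big\{Y_{m+1}(s)-Y_m(s)+\gamma t>4NS\xi_t\ \text{ and }\ Y_l(s)-Y_{l-1}(s)+\gamma t>4NS\xi_t\ \text{ for all }t\in[0,T_1]\big\},$$
omitting conditions that involve an empty block. For a.e. outcome the gaps at time $s$ are positive and $\xi_t\to0$ as $t\to0$, so the inequalities hold on some $[0,t_0]$ for every $\gamma$. On $[t_0,T_1]$ they hold as soon as $\gamma t_0>4NS\xi_{T_1}$. Hence $\mathbb P(\mathcal G_\gamma)\uparrow1$ as $\gamma\to\infty$, and we fix $\gamma$ with $\mathbb P(\mathcal A\cap\mathcal G_\gamma)>0$.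

**Step 4: part (a), separation.** On $\mathcal G_\gamma$, by Lemma 5(2) and the translation rule, for all $t\le T_1$,
$$Y'_n(t)\le Y_m(s)+2NS\xi_t<Y_{m+1}(s)+\gamma t-2NS\xi_t\le Y_1''(t),$$
and similarly the top of $Y'''$ is strictly below $Y_1'$. By Lemma 5(6), $Y(s+\cdot)$ is the concatenation of $Y''',Y',Y''$ on $[0,T_1]$. So on $\mathcal A\cap\mathcal G_\gamma$ there is an $[l,m]$-collision at a time after $s$. Its $Q_\gamma$-probability is positive, and since $Q_\gamma\sim P$, so is its $P$-probability. $\square$

## 10. Proof of Theorem 2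

**Step 1: reflection.** We reduce to $k<j$. The map $X_i\mapsto-X_{N+1-i}$ reverses ranks. It respects the tie rule: reversing signs reverses the order of ranks and reversing indices reverses the order of preference. So it carries the system to one with $\sigma_k$ replaced by $\sigma_{N+1-k}$ and $g_k$ by $-g_{N+1-k}$, and it moves ranks $j,k$ to $N+1-j,N+1-k$. Hence we may assume $k<j$. Then $j\ge3$ and $n:=j+1\ge4$.

**Step 2: the coefficients.** We want ranks $1,\dots,j$ slow, rank $j+1$ fast, and strict concavity everywhere except at the jump. Let $\varepsilon=\min(\varepsilon_n,\frac14)$ and set $\sigma_i^2=a_i$ with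
$$a_i=\varepsilon\big(1-(i/2N)^2\big)\quad(1\le i\le j),\qquad a_{j+1+r}=2-2^{-r}\quad(0\le r\le N-j-1).$$
All are positive. The first family is strictly concave in $i$, which covers ranks $2,\dots,j-1$. In the second, $\frac12(2^{-(r-1)}+2^{-(r+1)})=\frac54\,2^{-r}>2^{-r}$, which covers ranks $j+2,\dots,N-1$. At $j+1$, if $j+1\le N-1$, we have $\frac12(a_j+a_{j+2})\le\frac12(\frac14+\frac32)=\frac78<1=a_{j+1}$. At $j$, $\frac12(a_{j-1}+a_{j+1})>\frac12>\frac14\ge a_j$. So (2) holds strictly at every rank except $j$, where it fails.

**Step 3: collapse of the block $[1,j+1]$.** Here $\sigma_n=1$ and $\sigma_i^2\le\varepsilon_n$ for $i<n$. By Proposition 7, $q_{1,j+1}(y')=1$ for every strictly ordered $y'$ (the collision time is positive because $y'$ is strictly ordered). Lemma 8(a) gives a $[1,j+1]$-collision with positive probability, for all drifts and all initial points. Since $1\le k-1$ and $k+1\le j+1$, at that time $Y_{k-1}=Y_k=Y_{k+1}$. $\square$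

Theorem 0 was not used for Theorems 1 and 2. It enters now.

## 11. Proof of Theorem 3 and of the example

**Step 1: parts 1 and 2.** We feed Theorem 0, applied to subsystems, into Lemma 8. Let (2) hold at $l+1,\dots,m-1$, $m-l\ge2$. The driftless $n$-particle system with coefficients $\sigma_l,\dots,\sigma_m$ ($n=m-l+1\ge3$) is globally concave, so Theorem 0 gives $q_{l,m}\equiv0$. Lemma 8(b) yields the first sentence of part 2 and, with $l=k-1$, $m=k+1$, the "only if" direction of part 1. If (2) fails at $k$, Theorem 0 for three particles with coefficients $\sigma_{k-1},\sigma_k,\sigma_{k+1}$ gives $q_{k-1,k+1}(y')>0$ for every strictly ordered $y'$, and by Lemma 8(a) a $[k-1,k+1]$-collision has positive probability. This is the "if" direction.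

Now let (2) hold at $k$. Any triple collision of $Y_{k-1},Y_k,Y_{k+1}$ at $t>0$ is an $[l,m]$-collision, where $[l,m]$ is the maximal interval of ranks at the common position, so $l\le k-1$ and $k+1\le m$. There are finitely many pairs $(l,m)$. By the first sentence of part 2, a.s. only those occur for which (2) fails at some rank strictly between $l$ and $m$. That rank is not $k$, which is the only rank strictly between $k-1$ and $k+1$. So $[l,m]\ne[k-1,k+1]$ and $m-l\ge3$.

**Step 2: part 3.** By part 2 and Lemma 8(b) it suffices to prove $q_{l,m}\equiv0$ for each of the pairs $(l,m)$ in (4). We use the radial test of Section 3. Let $X'$ be the driftless $n$-particle system with coefficients $\sigma_l,\dots,\sigma_m$ started from distinct points, and $R$ its radial part, $R(0)>0$. By (5) and the remark after (6), $b=\frac{n-1}n\sum_{i=l}^m\sigma_i^2$ and $c_t\le A_{l,m}$, so (4) gives $b-2c_t\ge0$. By (6), $\log R^2$ is a local martingale plus a nondecreasing process before $R$ hits $0$. Let $0<\delta<R(0)<H$ and stop at the exit of $R$ from $(\delta,H)$ and at a fixed time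 $t$. The stopped process is bounded, and its martingale part has bounded integrand $2(X_i'-\bar X')s_i/R^2$, so it is a bounded submartingale. If $p$ is the probability that $R$ reaches $\delta$ before $H$ and by time $t$, then
$$\log R(0)^2\le p\log\delta^2+(1-p)\log H^2,\qquad\text{so}\qquad p\le\frac{\log H^2-\log R(0)^2}{\log H^2-\log\delta^2}\ \longrightarrow\ 0\quad(\delta\to0).$$
Thus a.s. $R$ does not hit $0$ before hitting $H$ and by time $t$, for any $H$ and $t$. Since the path of $R$ is bounded on $[0,t]$, $R$ a.s. never hits $0$, that is, $q_{l,m}\equiv0$. $\square$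

**Step 3: the example.** Let $N=4$, $\sigma^2=(1,1,1,M)$, $k=2$, $M>1$. Concavity fails only at rank $3$. The condition $m-l\ge3$ leaves only $[l,m]=[1,4]$. By Section 3, $A_{1,4}=\frac14+\frac34M$, so (4) reads $\frac34(3+M)\ge2\big(\frac14+\frac34M\big)$, that is, $M\le\frac73$. For these $M$, part 3 of Theorem 3 excludes triple collisions at rank $2$ a.s., for any drifts and any initial point. For $M\ge10^{10}$ and $g=0$, Theorem 1 with $\varepsilon_4=10^{-10}$ gives $Y_1=Y_2=Y_3=Y_4$ at some $t>0$, a.s. So the three numbers $\sigma_1,\sigma_2,\sigma_3$ alone do not decide whether $Y_1,Y_2,Y_3$ can meet. $\square$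

Theorem 3 does not determine the exact set of $(\sigma_1,\dots,\sigma_N)$ for which triple collisions occur at a given locally concave rank. It reduces this to deciding which larger clusters $[l,m]\ni k-1,k,k+1$ collapse.
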